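\title{The nested Hilbert scheme $(\mathbf P^2)^{[n+1,n]}$ is a Mori dream space exactly for $n\le 7$}

\begin{abstract}
The nested Hilbert scheme $(\mathbf P^2)^{[n+1,n]}$ parametrizes pairs $z'\subset z$ of subschemes of the complex projective plane of lengths $n$ and $n+1$. We prove that it is a Mori dream space if and only if $n\le 7$. For $n\ge 9$ the obstruction lives on an elliptic curve in one fiber of the projection to $(\mathbf P^2)^{[n]}$. For $n=8$ it comes from the round cone of effective classes on an abelian surface. For $n\le 7$ we find a model, isomorphic in codimension one, that carries an explicit log Fano structure.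
\end{abstract}

\section{Introduction}

Throughout, $X=\mathbf P^2$ over $\mathbf C$, and $X^{[k]}$ is the Hilbert scheme of zero-dimensional subschemes of $X$ of length $k$. For a positive integer $n$, the nested Hilbert scheme
\[
Y_n=X^{[n+1,n]}=\{(z,z')\ :\ z'\subset z\}\subset X^{[n+1]}\times X^{[n]}
\]
is a smooth projective variety of dimension $2n+2$. Its general point is a set of $n+1$ points of the plane, one of which is singled out.

\begin{definition}\label{def:mds}
A normal $\mathbf Q$-factorial projective variety $V$ is a \emph{Mori dream space} if (i) $\operatorname{Pic}(V)$ is finitely generated, (ii) $\operatorname{Nef}(V)$ is generated by finitely many semiample line bundles, and (iii) there are finitely many small $\mathbf Q$-factorial modifications $f_i\colon V\dashrightarrow V_i$ such that each $V_i$ satisfies (i) and (ii) and $\operatorname{Mov}(V)=\bigcup_i f_i^*\operatorname{Nef}(V_i)$.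
\end{definition}

Here a small modification is a birational map that is an isomorphism in codimension one, and $\operatorname{Mov}(V)$ is the cone of movable divisor classes. The definition asks that all linear systems on $V$ be governed by finitely many polyhedral cones; equivalently (Theorem~\ref{thm:HK}), all sections of all line bundles are polynomials in finitely many of them. The question whether $Y_n$ is a Mori dream space for $n\gg0$ comes from Ryan and Yang \cite{RY}. The answer is no, and the threshold can be located exactly.

\begin{theorem}\label{thm:main}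
The variety $Y_n=(\mathbf P^2)^{[n+1,n]}$ is a Mori dream space if and only if $n\le 7$. In particular, it is not a Mori dream space for $n\gg 0$.
\end{theorem}

Two maps suggest two different guesses. Sending $(z,z')$ to $(q,z')$, where $q$ is the point that $z$ adds to $z'$, gives a birational morphism $\rho\colon Y_n\to X\times X^{[n]}$. Its target is a Mori dream space for every $n$ (Remark~\ref{rem:hilb}), and generically $\rho$ is the blow-up of a single irreducible subvariety of codimension two. For $n=1$ it is the blow-up of the diagonal in $X\times X$, which is a Fano variety by \eqref{eq:KP}. One might hope that so mild a modification stays a Mori dream space. On the other hand, the fiber of $\pi\colon Y_n\to X^{[n]}$ over $n$ distinct points is the blow-up of the plane at these points. For $n\le 8$ general points this is a del Pezzo surface, while for nine suitable points finite generation fails on the surface (Example~\ref{ex:nine}). This suggests the threshold $n\le 8$. Theorem~\ref{thm:main} says that the second guess is off by one: for $n=8$ the added point $q$ is a ninth point, and the cubic through the nine points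 of $z$ already brings in an elliptic curve.

The three ranges need three arguments. For $n\ge 9$ (Section~\ref{sec:nine}) we place $z'$ on a smooth cubic, show that the sections not vanishing on this cubic need infinitely many generators on the fiber of $\pi$, and lift the sections to $Y_n$. This section depends only on Section~\ref{sec:prelim} and already answers the question. For $n=8$ (Section~\ref{sec:eight}) we show that the effective cone is not polyhedral. For $n\le7$ we replace $Y_n$ by a relative Hilbert scheme of points on the blow-ups $\operatorname{Bl}_qX$ (Section~\ref{sec:model}) and construct a log Fano boundary from lines, conics and singular cubics through $q$ (Section~\ref{sec:boundary}).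

\section{Preliminaries}\label{sec:prelim}

We write $Y=Y_n$ and use additive notation for line bundles when convenient.

\subsection{The map to $X\times X^{[n]}$}\label{ss:rho}
Let $Z\subset X\times X^{[n]}$ be the universal family. For $(z,z')\in Y$ the sheaf $I_{z'}/I_z$ has length one; its support is the \emph{residual point} $q$. Put $\rho(z,z')=(q,z')$ and $\pi(z,z')=z'$. Given $(q,z')$, a scheme $z$ amounts to a one-dimensional quotient of $I_{z'}\otimes \mathbf C(q)$. In families this is the isomorphism $Y\cong\mathbf P(\mathcal I_Z)=\operatorname{Proj}\operatorname{Sym}\mathcal I_Z$ over $X\times X^{[n]}$ of Ellingsrud--Str{\o}mme and Lehn. Two consequences are used below. The fiber of $\rho$ over $(q,z')$ is $\mathbf P^{\mu-1}$, where $\mu$ is the minimal number of generators of the stalk $I_{z',q}$. And over an open set where $Z$ is smooth of codimension two, $\mathcal I_Z$ is locally generated by a regular sequence, so its symmetric algebra is its Rees algebra and $\rho$ is the blow-up of $Z$.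

The variety $Y$ is dominated by $X^{n+1}$, so it is unirational, hence simply connected by a theorem of Serre. Therefore $\operatorname{Pic}^0Y=0$, so $\operatorname{Pic}Y$ is finitely generated, and it is torsion free because a nontrivial torsion line bundle defines a nontrivial connected \'etale cover.

\subsection{Cox rings}
The \emph{Cox ring} of $V$ is $\operatorname{Cox}(V)=\bigoplus_{L\in\operatorname{Pic}V}H^0(V,L)$. We use it only when $\operatorname{Pic}V$ is free; then the multiplication is defined by fixing line bundles that represent a basis.

\begin{theorem}[{Hu--Keel \cite[Prop.~2.9]{HK}}]\label{thm:HK}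
Let $V$ be $\mathbf Q$-factorial and projective with $\operatorname{Pic}V$ finitely generated. Then $V$ is a Mori dream space if and only if $\operatorname{Cox}(V)$ is a finitely generated algebra.
\end{theorem}

Both negative results produce sections over an open set and then clear denominators.

\begin{lemma}\label{lem:extend}
Let $V$ be a projective variety, $L$ and $N$ line bundles on $V$, and $0\ne\tau\in H^0(V,N)$. If $\sigma$ is a section of $L$ over an open set containing $V_\tau=\{\tau\ne0\}$, then $\sigma\tau^j|_{V_\tau}$ extends to a section of $L+jN$ on $V$ for $j\gg0$.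
\end{lemma}

\begin{proof}
Cover $V$ by finitely many affine open sets $\operatorname{Spec}R$ on which $L$ and $N$ are trivial. There $\sigma\in R[\tau^{-1}]$, so $\sigma\tau^j\in R$ for large $j$, and the extensions agree since $V$ is integral.
\end{proof}

\subsection{Klt pairs}\label{ss:klt}
Let $V$ be normal and $\Delta$ a $\mathbf Q$-divisor with $K_V+\Delta$ $\mathbf Q$-Cartier. For a proper birational $\mu\colon V'\to V$ with $V'$ normal, define $\Delta'$ by $K_{V'}+\Delta'=\mu^*(K_V+\Delta)$ and $\mu_*\Delta'=\Delta$. The pair $(V,\Delta)$ is \emph{klt} if, for one (equivalently, every) log resolution $\mu$, all coefficients of $\Delta'$ are $<1$. The images of the components with coefficient $\geq1$ form the \emph{non-klt locus}, a closed set preserved by automorphisms of the pair. The first three facts below follow by choosing a suitable log resolution.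
\begin{enumerate}
\item[(K1)] For any $\mu$ as above, $(V,\Delta)$ is klt if and only if $(V',\Delta')$ is.
\item[(K2)] If $(V,\Delta)$ is klt and $D$ is $\mathbf Q$-Cartier, then $(V,\Delta+\varepsilon D)$ is klt for $|\varepsilon|\ll1$.
\item[(K3)] If $U$ is smooth and $\Theta$ is a simple normal crossings divisor on $U$ with coefficients $<1$, then $(U\times V,\Theta+\Delta)$ is klt at $(u,v)$ if and only if $(V,\Delta)$ is klt at $v$.
\item[(K4)] \cite[Prop.~5.20]{KM} If $c\colon V'\to V$ is a finite surjective morphism of normal varieties and $K_{V'}+\Delta'=c^*(K_V+\Delta)$, then $(V,\Delta)$ is klt if and only if $(V',\Delta')$ is.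
\item[(K5)] (Inversion of adjunction, \cite[Thm.~5.50]{KM}.) Let $V$ be smooth, $S\subset V$ a smooth prime divisor, and $\Delta\ge0$ a $\mathbf Q$-divisor not containing $S$. If $(S,\Delta|_S)$ is klt, then $(V,S+\Delta)$ is plt near $S$; in particular $(V,\Delta)$ is klt in a neighborhood of $S$.
\end{enumerate}

\begin{theorem}[{\cite[Cor.~1.3.2]{BCHM}}]\label{thm:BCHM}
Let $V$ be projective and $\mathbf Q$-factorial, and $\Delta\ge0$. If $(V,\Delta)$ is klt and $-(K_V+\Delta)$ is ample, then $V$ is a Mori dream space.
\end{theorem}

\section{Nine or more points: an elliptic curve in a fiber}\label{sec:nine}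

\begin{theorem}\label{thm:nine}
For every $n\ge9$, $Y_n$ is not a Mori dream space.
\end{theorem}

A fiber $S$ of $\pi$ has Picard number $n+1$, but only a rank-two lattice of classes on $S$ comes from $Y$. We need an obstruction that is visible in this lattice, and we are free to choose the fiber.

\subsection{The special fiber}
Fix $n\geq 9$ and a smooth cubic $C\subset X$. Choose distinct points $p_1,\dots,p_n\in C$ such that, with $w=\sum p_i$,
\begin{equation}\label{eq:nontorsion}
\mathcal O_C(n)(-3w)\in\operatorname{Pic}^0(C)\quad\text{is not torsion.}
\end{equation}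
This is possible: fix distinct $p_2,\dots,p_n$; the map $p_1\mapsto\mathcal O_C(n)(-3w)$ has finite fibers, so it takes uncountably many values, while the torsion points are countable. Regard $w$ as a point of $X^{[n]}$.

Let $\Omega\subset X^{[n]}$ be the open set of reduced schemes. The family $Z_\Omega\to\Omega$ is \'etale, and $Z_\Omega$ is irreducible, being the image of an open subset of $X^n$. By \S\ref{ss:rho}, $\pi^{-1}(\Omega)$ is the blow-up of $X\times\Omega$ along $Z_\Omega$, with irreducible exceptional divisor $E^\circ$. So $\pi$ is smooth over $\Omega$, and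
\[
S=\pi^{-1}(w)=\operatorname{Bl}_{p_1,\dots,p_n}X .
\]
Let $H$ be the class of a line, $E_i$ the exceptional curves, and $E=\sum E_i=E^\circ|_S$. Since
\[
\operatorname{Pic}\pi^{-1}(\Omega)=\operatorname{Pic}X\oplus\operatorname{Pic}\Omega\oplus\mathbf ZE^\circ ,
\]
every line bundle on $Y$ restricts to $S$ as $bH-eE$ for some integers $b,e$. Conversely, $bH-eE$ is the restriction of the bundle $L_{b,e}$ obtained by pulling back $\mathcal O_X(b)$ along the residual point and twisting by $-e$ times the closure of $E^\circ$.

Let $\widetilde C\cong C$ be the proper transform of $C$ in $S$. Then $\widetilde C\sim 3H-E=-K_S$, $\widetilde C^2=9-n$, and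
\[
\mathcal O_S(bH-eE)|_{\widetilde C}=\mathcal O_C(b)(-ew),\qquad\text{of degree } d(b,e)=3b-ne .
\]

\begin{lemma}\label{lem:zero}
If $bH-eE$ restricts to a line bundle on $\widetilde C$ with a nonzero section, then either $d(b,e)>0$ or $b=e=0$.
\end{lemma}

\begin{proof}
The degree is $\ge0$. If it is $0$, the bundle $\mathcal O_C(b)(-ew)$ is trivial. As $3b=ne$, its cube is $(\mathcal O_C(n)(-3w))^{\otimes e}$, so $e=0$ by \eqref{eq:nontorsion}, and then $b=0$.
\end{proof}

This is the only use of \eqref{eq:nontorsion}, and the lemma fails without it: if $n=9$ and $w$ is cut out on $C$ by a second cubic, that cubic is a section of $3H-E$, of degree $0$, not vanishing on $\widetilde C$.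

\begin{example}[nine points]\label{ex:nine}
Let $n=9$. We show by hand that $R=\bigoplus_{b,e}H^0(S,bH-eE)$ is not finitely generated. Here $d(b,e)=3(b-3e)$. Put $D_m=H+m\widetilde C=(3m+1)H-mE$, which has degree $3$ on $\widetilde C$ for every $m$. In the sequences
\[
0\to\mathcal O_S(D_{m-1})\to\mathcal O_S(D_m)\to\mathcal O_{\widetilde C}(D_m)\to0
\]
the right-hand term has $h^0=3$ and $h^1=0$. Starting from $H^1(S,H)=0$, induction gives $H^1(S,D_m)=0$ for all $m\geq0$, so for $m\geq1$ there is $s_m\in H^0(S,D_m)$ with $s_m|_{\widetilde C}\neq0$. Write $s_m$ as a combination of monomials in homogeneous generators of $R$. Some monomial does not vanish on $\widetilde C$, so none of its factors does. By Lemma~\ref{lem:zero} each nonconstant factor has $b-3e\ge1$, and these numbers add up to $1$. So there is exactly one nonconstant factor, and it has degree $D_m$. Thus $R$ needs a generator in degree $D_m$ for every $m\geq1$.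
\end{example}

In the $(b,e)$-plane, the degrees of sections that do not vanish on $\widetilde C$ approach the ray $d=0$, $e>0$ in slope but never lie on it; a finitely generated semigroup cannot do this. Two things remain: to find such sections for all $n\ge9$, and to lift them from $S$ to $Y$. Both are vanishing statements, which we get from the Kawamata--Viehweg theorem: if $D$ is nef and big on a smooth projective variety $S$, then $H^i(S,K_S+D)=0$ for $i>0$.

\subsection{Sections that do not vanish on the cubic}

\begin{lemma}\label{lem:nef}
If $e\ge0$, $b>0$ and $d(b,e)>0$, then $D=bH-eE$ is nef and big on $S$.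
\end{lemma}

\begin{proof}
We have $b>3e$: for $e=0$ by assumption, and for $e>0$ because $3b>ne\ge9e$. Write $D=e\widetilde C+(b-3e)H$. This is nonnegative on every irreducible curve other than $\widetilde C$, and $D\cdot\widetilde C=d(b,e)>0$. So $D$ is nef, and $D^2=e\,d(b,e)+(b-3e)b>0$.
\end{proof}

Here $n\ge9$ is essential. On the ray $3b=ne$ one has $D^2=e^2n(n-9)/9$, so for $n\le8$ the classes close to the ray have negative square and are not nef.

\begin{proposition}\label{prop:lift}
Let $e\ge1$ and $d(b,e)>n-9$. Then there are an ample line bundle $\mathcal A$ on $X^{[n]}$ and a section of $L_{b,e}+\pi^*\mathcal A$ on $Y$ that does not vanish identically on $\widetilde C\subset S$.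
\end{proposition}

\begin{proof}
Let $D=bH-eE$; the hypotheses give $d(b,e)>0$ and $b>0$.

\emph{A section on $S$.} By Lemma~\ref{lem:nef}, $D$ is nef and big, so $H^1(S,D-\widetilde C)=H^1(S,K_S+D)=0$ and $H^0(S,D)\to H^0(\widetilde C,D|_{\widetilde C})$ is surjective. The target is nonzero, since $D|_{\widetilde C}$ has positive degree on an elliptic curve. So there is $\sigma_0\in H^0(S,D)$ with $\sigma_0|_{\widetilde C}\ne0$.

\emph{Extension to nearby fibers.} The class $D-K_S=(b+3)H-(e+1)E$ has $d(b+3,e+1)=d(b,e)-(n-9)>0$; this is where the stronger bound is needed. By Lemma~\ref{lem:nef} it is nef and big, so $H^1(S,D)=0$. By cohomology and base change for the smooth projective morphism $\pi^{-1}(\Omega)\to\Omega$, the map $\pi_*L_{b,e}\otimes\mathbf C(w)\to H^0(S,D)$ is surjective. Hence $\sigma_0$ extends to a section $\sigma$ of $L_{b,e}$ over $\pi^{-1}(\Omega')$, for an affine neighborhood $\Omega'$ of $w$.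

\emph{Extension to $Y$.} Let $\mathcal J$ be the ideal sheaf of $X^{[n]}\setminus\Omega'$, and choose an ample $\mathcal A_0$ with $\mathcal J\otimes\mathcal A_0$ globally generated. Then some $\tau\in H^0(X^{[n]},\mathcal A_0)$ vanishes outside $\Omega'$ but not at $w$. By Lemma~\ref{lem:extend}, $\sigma\cdot\pi^*\tau^j$ extends to a section of $L_{b,e}+j\pi^*\mathcal A_0$ for $j\gg0$. On $S$ it is a nonzero multiple of $\sigma_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nine}]
Suppose $Y$ is a Mori dream space. By Theorem~\ref{thm:HK}, $\operatorname{Cox}(Y)$ is generated by homogeneous elements $s_i\in H^0(Y,L_i)$, $1\le i\le N$. Write $L_i|_S=b_iH-e_iE$ and $d_i=d(b_i,e_i)$, and let $I$ be the set of $i$ with $s_i|_{\widetilde C}\ne0$. By Lemma~\ref{lem:zero}, for $i\in I$ we have $d_i\ge0$, and $d_i>0$ if $e_i>0$. As $I$ is finite, there is $\eta>0$ with $d_i\ge\eta e_i$ for all $i\in I$: take the minimum of $d_i/e_i$ over $i\in I$ with $e_i>0$, or $\eta=1$ if there is no such $i$.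

Let $s\in H^0(Y,L)$ with $s|_{\widetilde C}\ne0$ and $L|_S=bH-eE$. Some monomial of degree $L$ in the $s_i$ is nonzero on $\widetilde C$, and it involves only $s_i$ with $i\in I$. Adding the inequalities over its factors gives $d(b,e)\ge\eta e$.

For each $e\ge1$, one of the three integers $n-8,n-7,n-6$ is congruent to $-ne$ modulo $3$, so there is $b$ with $n-8\le d(b,e)\le n-6$. Proposition~\ref{prop:lift} gives a section $s$ as above with this $(b,e)$, because $\pi^*\mathcal A$ is trivial on $S$. Hence $n-6\ge\eta e$ for all $e\ge1$, which is absurd.
\end{proof}

\section{Eight points: a round cone}\label{sec:eight}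

\begin{theorem}\label{thm:eight}
The variety $Y_8$ is not a Mori dream space.
\end{theorem}

Let $Y=Y_8$. A general $z$ of length $9$ lies on a unique cubic, which gives a rational map $Y\dashrightarrow\mathbf P^9$. Its fiber over a smooth cubic $C$ is open in $C\times C^{(8)}$, a projective bundle over an abelian surface. On that surface the effective cone is round. We transport a three-dimensional piece of it to $Y$, accurately enough to see the curvature at one boundary ray.

\subsection{The cubic through nine points}
For a line bundle $L$ on $X$ or on a smooth curve, let $L^{[k]}$ be the rank $k$ bundle on the Hilbert scheme of $k$ points with fiber $H^0(z,L|_z)$ at $z$, and let $\delta_k=\det\mathcal O^{[k]}$. If $C\subset X$ is a smooth curve, its symmetric power $C^{(k)}$ is its Hilbert scheme of $k$ points, $C^{(k)}\subset X^{[k]}$, and $L^{[k]}$ restricts to $(L|_C)^{[k]}$. We omit pullbacks to $Y$ from the notation.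

Put $M=\det\mathcal O(3)^{[9]}$. The evaluation map $H^0(X,\mathcal O(3))\otimes\mathcal O\to\mathcal O(3)^{[9]}$ goes from rank $10$ to rank $9$ and has kernel $H^0(I_z(3))$ at $(z,z')$. Its signed maximal minors $m_0,\dots,m_9\in H^0(Y,M)$ vanish simultaneously exactly where $h^0(I_z(3))\ge2$. On the complement $U$ they are, by Cramer's rule, the coefficients of the unique cubic through $z$, and they define a morphism $p\colon U\to\mathbf P^9=|\mathcal O(3)|$.

Let $B\subset\mathbf P^9$ be the open set of smooth cubics. For $C\in B$ put $F_C=C\times C^{(8)}$, mapped to $Y$ by $(q,z')\mapsto(z'+q,z')$; the image is the set of pairs with $z\subset C$. These form a smooth projective family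
\[
\mathcal F=\{(C,q,z'):\ q\in C,\ z'\subset C\}\subset B\times X\times X^{[8]},\qquad \mathcal F\to B,
\]
with a morphism $\varphi\colon\mathcal F\to Y$. The total space $\mathcal F$ is irreducible. If $z\subset C$ and $\mathcal O_C(z)\not\cong\mathcal O_C(3)$, then $H^0(C,\mathcal O_C(3)(-z))=0$, so $C$ is the only cubic through $z$. Hence $p(U)\supset B$. In particular $p^{-1}(B)$ is a nonempty open subset of $Y$ covered by the $F_C$, and $M$ is effective.

\subsection{Three classes and their restriction to $F_C$}
Let $u_k\colon C^{(k)}\to\operatorname{Pic}^k(C)$, $z\mapsto\mathcal O_C(z)$. By Riemann--Roch it is a $\mathbf P^{k-1}$-bundle with fibers the linear systems $|G|$. So $F_C$ is a $\mathbf P^7$-bundle over the abelian surface $A_C=C\times\operatorname{Pic}^8(C)$. Let $f_1,f_2,f_3$ be the numerical classes of the fibers of the three maps from $A_C$ to elliptic curves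
\[
(q,L)\mapsto q,\qquad (q,L)\mapsto L,\qquad (q,L)\mapsto L(q)\in\operatorname{Pic}^9(C).
\]
Then $f_i^2=0$. A fiber of one map is sent isomorphically onto the target by each of the other two, so $f_i\cdot f_j=1$ for $i\neq j$. The intersection matrix has determinant $2$, so the $f_i$ are independent, and
\begin{equation}\label{eq:form}
(af_1+bf_2+cf_3)^2=2(ab+bc+ca),\qquad (af_1+bf_2+cf_3)\cdot f_3=a+b .
\end{equation}
We look for classes on $Y$ that restrict to multiples of $f_1,f_2,f_3$.

\begin{lemma}\label{lem:det}
Let $C$ be a smooth cubic and $k\geq 3$.
\begin{enumerate}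
\item[(a)] The map $G\mapsto G_{(k)}=\det G^{[k]}-\delta_k$ from $\operatorname{Pic}C$ to $\operatorname{Pic}C^{(k)}$ is additive.
\item[(b)] If $\deg G=k$, then $\det G^{[k]}\cong u_k^*\mathcal O([G])$, where $[G]\in\operatorname{Pic}^k(C)$ is the point given by $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a\in C$, the determinant of $G^{[k]}\to G(a)^{[k]}$ vanishes exactly on the prime divisor $x_a=\{z\ni a\}$. Near a reduced $z=p_1+\dots+p_k$ with $p_1=a$ it is a unit times the local coordinate of $p_1$, so it vanishes to order one. Hence $\mathcal O_C(\sum n_aa)_{(k)}=\sum n_ax_a$.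

(b) The map $H^0(G)\otimes\mathcal O\to G^{[k]}$ of rank $k$ bundles fails to be injective at $z$ if and only if the degree-zero bundle $G(-z)$ has a section, that is, $z\in|G|=u_k^{-1}[G]$. So its determinant vanishes exactly on this prime divisor. To find the order, take a reduced member $z_0+a$ of $|G|$, which exists as $G$ is very ample, and move only the last point $p$. Since $h^0(G(-z_0))=1$, the points of $z_0$ impose independent conditions, so near $a$ the determinant, as a function of $p$, is a nonzero section of $G$ vanishing on $z_0$. Its divisor is $z_0+a$, so it has a simple zero at $a$.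
\end{proof}

Let $H_q$ be the pullback of $\mathcal O(1)$ by the residual point. It restricts to the pullback of a bundle of class $3f_1$ on $A_C$. By (b) with $G=\mathcal O_C(3)$, the class $M$ restricts to the pullback of a bundle of class $f_3$. For $f_2$ we would like to use (b) with $\deg G=8$. No such $G$ comes from the plane, but its cube can: choose $G$ with $G^{\otimes3}\cong\mathcal O_C(8)$, both sides having degree $24$. Put $H_8=\det\mathcal O(1)^{[8]}-\delta_8$, the class of schemes meeting a fixed line, and $M_0=8H_8+3\delta_8$ on $X^{[8]}$. By (a),
\[
M_0|_{C^{(8)}}=\mathcal O_C(8)_{(8)}+3\delta_8=3(G_{(8)}+\delta_8)=3\det G^{[8]},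
\]
so by (b) $M_0$ restricts to the pullback of a bundle of class $3f_2$.

Let $\Pi\subset\operatorname{Pic}Y$ be the subgroup generated by $H_q,M_0,M$. We have shown that $D=\alpha H_q+\beta M_0+\gamma M$ restricts to $F_C$ as the pullback of a line bundle $D_C$ on $A_C$ with
\begin{equation}\label{eq:restr}
D_C\equiv3\alpha f_1+3\beta f_2+\gamma f_3 .
\end{equation}
So $\Pi$ has rank three, the numbers $D_C^2$ and $D_C\cdot f_i$ do not depend on $C$, and $H^0(F_C,D)=H^0(A_C,D_C)$.

\subsection{Bounds for the effective cone}

\begin{lemma}[upper bound]\label{lem:upper}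
If $D\in\Pi$ is effective on $Y$, then $D_C^2\ge0$.
\end{lemma}

\begin{proof}
The $F_C$ cover a dense open subset of $Y$, so a nonzero section of $D$ is nonzero on some $F_C$. Then $D_C$ is effective on $A_C$. An effective divisor on an abelian surface has a translate with no component in common with it, so its square is $\geq0$.
\end{proof}

The density of the $F_C$ is what restricts this argument to small $n$: for general $n$ the pairs lying on a cubic form a family of dimension $9+(n+1)$, which is less than $2n+2$ for $n\ge9$.

\begin{lemma}[lower bound]\label{lem:lower}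
If $D\in\Pi$ and $D_C\cdot f_3>0$, then $D+kM$ is effective on $Y$ for $k\gg0$.
\end{lemma}

\begin{proof}
\emph{Sections on each $F_C$.} Put $N=D+kM$. For large $k$, independent of $C$, we have $N_C^2=D_C^2+2kD_C\cdot f_3>0$, and $N_C$ has positive degree against the ample class $f_1+f_2$. Then $h^2(N_C)=h^0(-N_C)=0$, and Riemann--Roch gives $h^0(N_C)\ge N_C^2/2>0$.

\emph{A section over an open set of $Y$.} Over the dense open subset of $B$ where $h^0(F_C,N)$ is constant, the direct image of $\varphi^*N$ is locally free of positive rank, by Grauert's theorem. So there are a nonempty affine open $B'\subset B$ and a nonzero section of $\varphi^*N$ over $\mathcal F_{B'}$. Let $U'=p^{-1}(B')$, which is nonempty and open. The map $\varphi^{-1}(U')\to U'$ is an isomorphism with inverse $(z,z')\mapsto(p(z),q,z')$, and $\varphi^{-1}(U')\subset\mathcal F_{B'}$. Since $\mathcal F$ is irreducible, we obtain a nonzero section $\sigma$ of $N$ over $U'$.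

\emph{Clearing denominators with $M$.} Let $h\neq0$ be a form of positive degree on $\mathbf P^9$ vanishing on $\mathbf P^9\setminus B'$. Then $\tau=h(m_0,\dots,m_9)$ is a section of $(\deg h)M$. It is nonzero because $p(U)\supset B$. It vanishes on $Y\setminus U$, where all $m_i$ vanish, and on $U\setminus U'$. By Lemma~\ref{lem:extend}, $\sigma\tau^j$ extends to a nonzero section of $D+k'M$ with $k'=k+j\deg h$. As $M$ is effective, all larger multiples work too.
\end{proof}

Picture a cross section of the cone $ab+bc+ca\geq0$: a disk, with $f_3$ on the boundary circle and tangent line $a+b=0$ there. The two lemmas say that the effective classes lie in the disk and leave $f_3$ in every rational direction pointing into it. A polygon inside the disk has an angle less than $\pi$ at a point of the circle, so it cannot do this.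

\begin{proof}[Proof of Theorem~\ref{thm:eight}]
Recall two facts about a cone generated by finitely many rational vectors. It is cut out by finitely many rational linear inequalities, so it is closed and its intersection with a rational subspace is a cone of the same kind. And each of its rational points is a nonnegative rational combination of the generators.

Suppose $Y$ is a Mori dream space, and let $L_1,\dots,L_N$ be the degrees of nonzero homogeneous generators of $\operatorname{Cox}(Y)$. The cone $\operatorname{Eff}(Y)\subset\operatorname{Pic}(Y)_{\mathbf R}$ that they generate contains every effective class, and each of its rational points has an effective multiple. Let $\Gamma=\operatorname{Eff}(Y)\cap\Pi_{\mathbf R}$, and let $\overline\Gamma$ be its image in the plane $\Pi_{\mathbf R}/\mathbf RM$. Both are generated by finitely many rational vectors. The form $D\mapsto D_C\cdot f_3=3(\alpha+\beta)$ descends to the plane. By Lemma~\ref{lem:lower}, $\overline\Gamma$ contains all rational points of the half-plane $\alpha+\beta>0$. Being closed, it contains the boundary line, and in particular the image of $H_q-M_0$. This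 image is a nonnegative rational combination of images of generators of $\Gamma$, so $D=H_q-M_0+\gamma M\in\Gamma$ for some $\gamma\in\mathbf Q$. By \eqref{eq:restr} and \eqref{eq:form}, $D_C^2=2(-9-3\gamma+3\gamma)=-18$. A multiple of $D$ is an effective element of $\Pi$, which contradicts Lemma~\ref{lem:upper}.
\end{proof}

\section{A model fibered over the plane}\label{sec:model}

To apply Theorem~\ref{thm:BCHM} for $n\le7$ we must write down a boundary and control its singularities, which is hard on $Y$ itself. We therefore fix the residual point $q$ first. When a point of $z'$ runs into $q$, the limit in $Y$ remembers the direction of approach, so the points of $z'$ are best viewed on $\operatorname{Bl}_qX$. There they become $n$ symmetric, independent points. In this section $n$ is arbitrary.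

\subsection{The relative Hilbert scheme}
Let
\[
\mathcal X=\{(p,q,\ell):\ p,q\in\ell\}\subset X\times X\times\mathbf P^{2*}
\]
be the blow-up of $X\times X$ along the diagonal, and let $g\colon\mathcal X\to X$, $(p,q,\ell)\mapsto q$, with fibers $\operatorname{Bl}_qX\cong\mathbf F_1$ and exceptional curves $E_q$. Over an affine chart $\mathbf A^2\subset X$, the group of translations trivializes $g$. So $W=\operatorname{Hilb}^n(\mathcal X/X)$ is a locally trivial fibration over $X$ with fibers $(\operatorname{Bl}_qX)^{[n]}$; it is smooth and projective of dimension $2n+2$. We use Brian\c con's theorem: the subschemes of length $k$ supported at a given point of a smooth surface form a scheme of dimension $k-1$.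

\begin{proposition}\label{prop:small}
The varieties $Y$ and $W$ contain isomorphic open subsets whose complements have codimension $\ge2$. Hence $Y$ is a Mori dream space if and only if $W$ is.
\end{proposition}

\begin{proof}
Let $O\subset X\times X^{[n]}$ be the open set of $(q,z')$ such that $z'$ has length $\le1$ at $q$. Then $Z\cap O$ is the \'etale locus of $Z\to X^{[n]}$, so it is smooth of codimension two, and $Y^\circ=\rho^{-1}(O)$ is the blow-up of $O$ along $Z\cap O$.

\emph{The complement of $Y^\circ$.} Let $z'$ have length $k\ge2$ at $q$, let $\mathfrak m$ be the maximal ideal at $q$, let $I=I_{z',q}$ have $\mu$ minimal generators, and let $m$ be the largest integer with $I\subset\mathfrak m^m$. By the Hilbert--Burch theorem $I$ is generated by the maximal minors of a $\mu\times(\mu-1)$ matrix with entries in $\mathfrak m$, so $\mu-1\le m$. Also $k\ge\dim\mathcal O/\mathfrak m^m=m(m+1)/2$. Hence $\mu\le k$: if $m=1$ then $\mu\le2\le k$, and if $m\ge2$ then $\mu\leq m+1\le m(m+1)/2\le k$. So the fiber $\mathbf P^{\mu-1}$ of $\rho$ has dimension $\leq k-1$. Counting the point $q$, the part of $z'$ at $q$, the fiber of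 $\rho$ and the rest of $z'$, this stratum of $Y$ has dimension at most $2+(k-1)+(k-1)+2(n-k)=2n=\dim Y-2$.

\emph{The complement of $W^\circ$.} Let $W^\circ\subset W$ be the open set of $(q,\zeta)$ such that the part of $\zeta$ supported on $E_q$ has length $\le1$. If that part has length $j\geq2$, with components of lengths $k_1,\dots,k_r$, the corresponding stratum of $(\operatorname{Bl}_qX)^{[n]}$ has dimension $\sum(1+k_i-1)+2(n-j)=2n-j\le 2n-2$.

\emph{The isomorphism.} For $(q,\zeta)\in W^\circ$ the blow-down maps $\zeta$ isomorphically onto a subscheme $z'\subset X$ of length $\leq1$ at $q$. A finite morphism that is a closed embedding on each fiber over the base is a closed embedding, so this works in families and gives a morphism $W^\circ\to O$. It is an isomorphism over $O\setminus Z$, as is $Y^\circ\to O$. To compare the two along $Z$, we label the point that may meet $q$. Let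
\[
O'=\{(q,p,z''):\ p,q\notin\operatorname{Supp}z''\}\subset X\times X\times X^{[n-1]},\qquad O'\to O,\quad (q,p,z'')\mapsto(q,z''+p).
\]
This map is \'etale, its image contains $Z\cap O$, and the preimage of $Z\cap O$ is $\{p=q\}$. Blow-ups commute with flat base change, so $Y^\circ\times_OO'$ is the blow-up $\widetilde O'$ of $O'$ along $\{p=q\}$. Now $\widetilde O'$ is open in $\mathcal X\times X^{[n-1]}$, and adding the point $(p,q,\ell)$ to $z''$ gives a morphism $\widetilde O'\to W^\circ\times_OO'$ over $O'$. It is a bijection of smooth varieties over $\mathbf C$, hence an isomorphism by Zariski's main theorem. Let $\Gamma\subset W^\circ\times_OY^\circ$ be the closure of the graph of the birational map $W^\circ\dashrightarrow Y^\circ$. Closure commutes with \'etale base change, so both projections of $\Gamma$ become isomorphisms over the \'etale cover $O'\sqcup(O\setminus Z)$ of $O$. Therefore they are isomorphisms.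

Line bundles and their sections on a smooth variety do not change when a closed set of codimension $\geq2$ is removed. So $\operatorname{Pic}Y=\operatorname{Pic}W$ and $\operatorname{Cox}(Y)=\operatorname{Cox}(W)$, and Theorem~\ref{thm:HK} applies.
\end{proof}

\subsection{From the Hilbert scheme to the fiber product}
Let $P=\mathcal X\times_X\cdots\times_X\mathcal X$ ($n$ factors), a smooth projective variety with points $(q;(p_i,\ell_i)_{i=1}^n)$. The group $S_n$ permutes the factors.

\begin{proposition}\label{prop:reduce}
If there is an $S_n$-invariant $\mathbf Q$-divisor $\Delta\ge0$ on $P$ with $(P,\Delta)$ klt and $-(K_P+\Delta)$ ample, then $W$, and hence $Y$, is a Mori dream space.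
\end{proposition}

\begin{proof}
Let $c\colon P\to\overline P=P/S_n$. The action is free outside the diagonals, which have codimension two because the fibers of $g$ are surfaces. So $c$ is \'etale in codimension one, and the invariant divisor $\Delta$ descends to $\overline\Delta\ge0$ with $K_P+\Delta=c^*(K_{\overline P}+\overline\Delta)$. The quotient $\overline P$ is normal and $\mathbf Q$-factorial, $(\overline P,\overline\Delta)$ is klt by (K4), and $-(K_{\overline P}+\overline\Delta)$ is ample since its pullback under the finite surjection $c$ is.

Let $h\colon W\to\overline P$ be the relative Hilbert--Chow morphism, which is birational. We claim $K_W=h^*K_{\overline P}$. Schemes with components of lengths $k_1,\dots,k_r$ form a stratum of dimension $\sum(2+k_i-1)=n+r$ in the fiber of $W\to X$, so the strata with $r\le n-2$ have codimension $\ge2$ and can be ignored. Over $r=n$, $h$ is an isomorphism. Near a cycle with one double point, the coordinates $p_1+p_2$ and $p_1-p_2$ show that $\overline P$ is \'etale locally $(\mathbf C^2/\pm1)\times(\text{smooth})$, and $h$ is the product with the minimal resolution of $\mathbf C^2/\pm1$.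 Its exceptional curve $f$ is rational with $f^2=-2$, so $K\cdot f=0$ by adjunction, and the discrepancy $a$ satisfies $-2a=0$. This proves the claim.

Put $\Delta_W=h^*\overline\Delta\geq0$. Then $K_W+\Delta_W=h^*(K_{\overline P}+\overline\Delta)$, so $(W,\Delta_W)$ is klt by (K1), and $N=-(K_W+\Delta_W)$ is nef and big. By Kodaira's lemma, $N=A+D$ with $A$ an ample and $D$ an effective $\mathbf Q$-divisor. Then $N-\varepsilon D=(1-\varepsilon)N+\varepsilon A$ is ample for $0<\varepsilon<1$, and $(W,\Delta_W+\varepsilon D)$ is klt for small $\varepsilon$ by (K2). Apply Theorem~\ref{thm:BCHM} and Proposition~\ref{prop:small}.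
\end{proof}

\begin{remark}\label{rem:hilb}
The same proof, with the Fano variety $X\times X^n$ in place of $P$ and $\Delta=0$, shows that $X\times X^{[n]}$ is a Mori dream space for every $n$.
\end{remark}

\section{Log Fano boundaries for $n\le7$}\label{sec:boundary}

\begin{theorem}\label{thm:seven}
For $n\le7$, $Y_n$ is a Mori dream space.
\end{theorem}

Theorems~\ref{thm:nine}, \ref{thm:eight} and \ref{thm:seven} together prove Theorem~\ref{thm:main}. We construct $\Delta$ as in Proposition~\ref{prop:reduce}.

\subsection{Divisor classes on $P$}
Let $H_i,H_q,\Lambda_i$ be the hyperplane classes pulled back by $p_i$, $q$ and $\ell_i\in\mathbf P^{2*}$. Since $P$ is closed in $(\mathbf P^2\times\mathbf P^{2*})^n\times\mathbf P^2$, a combination of these classes with all coefficients positive is ample. The condition is also necessary, as there are curves dual to these classes: move $p_i$ along $\ell_i$; or put $p_i=q$ and rotate $\ell_i$; or take all $\ell_i$ equal to one line $\ell$ and move $q$ along $\ell$.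

On $\mathcal X$, with exceptional divisor $E$, the line $\ell$ is the cross product of $p$ and $q$, whose three components are bilinear and generate the ideal of the diagonal. Hence $\Lambda=H_p+H_q-E$ and $K_{\mathcal X/X}=-3H_p+E=-2H_p-\Lambda+H_q$. Adding the $n$ factors and $K_X=-3H_q$,
\begin{equation}\label{eq:KP}
-K_P=\sum_i(2H_i+\Lambda_i)+(3-n)H_q .
\end{equation}
So $P$ is Fano for $n\le2$; for $n=1$, $P=\mathcal X=Y_1$. For $n\ge3$ the coefficient of $H_q$ is the problem. The boundary must contribute less than $3-n$ to $H_q$ while contributing less than $1$ to each $\Lambda_i$ and less than $2$ to each $H_i$. Natural divisors with negative $H_q$-coefficient come from asking that too many of the $p_i$ lie on a curve with a condition at $q$. Let $R_k=H^0(X,\mathcal O(k))$.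

\emph{Lines.} The lines through $q$ form the rank two bundle $\mathcal K=\ker(R_1\otimes\mathcal O\to\mathcal O(H_q))$, with $c_1(\mathcal K)=-H_q$, and $\ell_i$ is a section of $\mathcal K(\Lambda_i)$. The zero divisor of $\ell_i\wedge\ell_j$ is $T_{ij}=\{\ell_i=\ell_j\}\sim\Lambda_i+\Lambda_j-H_q$.

\emph{Conics through $q$ and cubics singular at $q$.} For $k=2,3$ let $\mathcal E_k$ be the bundle on $X$ with fiber $H^0(I_q^{k-1}(k))$, of rank $2k+1$. The bundle $\mathcal E_2$ is the kernel of the surjection $R_2\otimes\mathcal O\to\mathcal O(2)$. The bundle $\mathcal E_3$ is the kernel of the surjection $R_3\otimes\mathcal O\to\mathcal P^1(\mathcal O(3))$ onto first-order jets, an extension of $\mathcal O(3)$ by $\Omega_X(3)$ with $c_1=3+(6-3)=6$. So $c_1(\mathcal E_k)=-k(k-1)H_q$. Evaluation at $p_i$ maps $\mathcal E_k$ to $\mathcal O(kH_i)$ and vanishes to order $k-1$ along the exceptional divisor $E_i$ of the $i$-th factor. It therefore takes values in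
\[
N_i=kH_i-(k-1)E_i=H_i+(k-1)\Lambda_i-(k-1)H_q .
\]
For $|I|=2k+1$ consider the determinant of $\mathcal E_k\to\bigoplus_{i\in I}\mathcal O(N_i)$. It is not identically zero, since general points, chosen one at a time, impose independent conditions on a linear system. Its class is $\sum_{I}N_i+k(k-1)H_q$, with $H_q$-coefficient $-(2k+1)(k-1)+k(k-1)=-(k^2-1)$. This gives effective divisors
\[
Q_I\sim\sum_{i\in I}(H_i+\Lambda_i)-3H_q\quad(|I|=5),\qquad G\sim\sum_{i=1}^7(H_i+2\Lambda_i)-8H_q\quad(n=7).
\]
Put $T=\sum_{i<j}T_{ij}$ and $Q=\sum_{|I|=5}Q_I$. The divisors $T,Q,G$ are $S_n$-invariant, and counting subsets gives the coefficients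
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
 & H_i & \Lambda_i & H_q\\ \hline
T & 0 & n-1 & -\binom n2\\[2pt]
Q & \binom{n-1}{4} & \binom{n-1}{4} & -3\binom n5\\[2pt]
G\ (n=7) & 1 & 2 & -8
\end{array}
\end{equation}

\subsection{Reduction to one point}
The group $SL_3$ acts on $P$, and $T_{ij},Q_I,G$ are invariant because their construction involves no choices. Let $\Delta$ be supported on them. If the non-klt locus of $(P,\Delta)$ is nonempty, it is a projective variety with an action of a Borel subgroup of $SL_3$, a connected solvable group, so by Borel's fixed point theorem it contains a fixed point. The Borel subgroup fixes exactly one point $q_0$ and one line $\ell_0\ni q_0$. So the only fixed point on $P$ is $P_0$, given by $q=p_i=q_0$ and $\ell_i=\ell_0$, and \emph{$(P,\Delta)$ is klt if it is klt at $P_0$}.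

Choose affine coordinates $(x,y)$ with $q_0=(0,0)$ and $\ell_0=\{y=0\}$. The translations lie in $SL_3$ and act simply transitively on the chart, so over the chart $(P,\Delta)$ is the product of $\mathbf A^2$ with the fiber over $q_0$; by (K3) we may work on that fiber. On $\operatorname{Bl}_{q_0}X$ use the chart $(x,y)=(t,ts)$, where $s$ is the slope of $\ell$ and $t=0$ is the exceptional curve. Then $P_0$ is the origin of $\mathbf A^{2n}$ with coordinates $(s_i,t_i)$. The line $\ell_i$ is $y-s_ix$. Dividing the bases $x,y,x^2,xy,y^2$ and $x^2,xy,y^2,x^3,x^2y,xy^2,y^3$ of the fibers of $\mathcal E_2,\mathcal E_3$ by $t$ and $t^2$, we find the equations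
\begin{equation}\label{eq:local}
\begin{aligned}
T_{ij}&:\ s_i-s_j,\\
Q_I&:\ \det(1,\,s_i,\,t_i,\,t_is_i,\,t_is_i^2)_{i\in I},\\
G&:\ \det(1,\,s_i,\,s_i^2,\,t_i,\,t_is_i,\,t_is_i^2,\,t_is_i^3)_{1\le i\le7}.
\end{aligned}
\end{equation}
All checks will be reduced to weighted hyperplane arrangements.

\begin{lemma}\label{lem:arr}
Let $a_{ij}\ge0$ be rational. If $\sum_{i<j,\ i,j\in K}a_{ij}<|K|-1$ for all $K\subset\{1,\dots,n\}$ with $|K|\ge2$, then $(\mathbf A^n,\sum_{i<j}a_{ij}\{s_i=s_j\})$ is klt.
\end{lemma}

\begin{proof}
We prove more generally: let $D_1,\dots,D_r$ be distinct affine hyperplanes in $\mathbf A^N$ and $a_\nu\ge0$; if $\sum_{D_\nu\supset F}a_\nu<\operatorname{codim}F$ for every \emph{flat} $F$, meaning a nonempty intersection of one or more $D_\nu$, then $(\mathbf A^N,\sum a_\nu D_\nu)$ is klt. For $N=1$ this is the definition. For $N\ge2$, work at a point, take it as origin, and discard the hyperplanes not through it. If any remain, their intersection is a flat, so $\sum a_\nu<N$. Blow up the origin. The exceptional divisor appears with coefficient $\sum a_\nu-(N-1)<1$. The blow-up is a line bundle over $\mathbf P^{N-1}$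 with zero section the exceptional divisor, and the proper transform of $D_\nu$ is the preimage of $\mathbf P(D_\nu)$. On an affine chart of $\mathbf P^{N-1}$ the flats of the $\mathbf P(D_\nu)$ come from nonzero flats $F$, with the same codimension and the same hyperplanes through them. Induction, (K3) and (K1) finish the proof.

For the arrangement $\{s_i=s_j\}$, a flat is given by a partition into blocks $K_1,K_2,\dots$, not all singletons. It has codimension $\sum_r(|K_r|-1)$ and lies in $\{s_i=s_j\}$ exactly when $i,j$ are in the same block. Summing the hypothesis over the blocks with $|K_r|\geq2$ gives the required inequality.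
\end{proof}

With all $a_{ij}=c$ the condition reads $c\binom k2<k-1$, that is $c<2/k$, for $2\le k\le n$. By \eqref{eq:local} and (K3), $(P,cT)$ is klt for $0\le c<2/n$.

\subsection{The cases $n\le6$}
By \eqref{eq:KP} and \eqref{eq:table},
\[
-(K_P+cT)=\sum_i\bigl(2H_i+(1-(n-1)c)\Lambda_i\bigr)+\Bigl(3-n+c\tbinom n2\Bigr)H_q .
\]
For $n\le5$ take $\Delta=cT$ as follows.
\[
\begin{array}{c|ccccc}
n&1&2&3&4&5\\ \hline
c&0&0&1/4&1/4&9/40\\
\text{coefficient of }\Lambda_i&1&1&1/2&1/4&1/10\\
\text{coefficient of }H_q&2&1&3/4&1/2&1/4
\end{array}
\]
In each column $c<2/n$ and both coefficients are positive, so $(P,\Delta)$ is klt and $-(K_P+\Delta)$ is ample.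

For $n\geq3$, positivity requires $\frac{2(n-3)}{n(n-1)}<c<\frac1{n-1}$, which is possible only for $n<6$. For $n=6$ the two bounds meet at $c=\frac15$, where $-(K_P+\frac15T)=2\sum H_i$. Now $T$ gains $15$ in $H_q$ at the cost of $5$ in $\Lambda_i$, whereas $Q\sim5\sum(H_i+\Lambda_i)-18H_q$ gains $18$ at the same cost. So we trade a little of $T$ for $Q$:
\[
\Delta=\bigl(\tfrac15-\tfrac{11}{10}\varepsilon\bigr)T+\varepsilon Q,\qquad0<\varepsilon\ll1 .
\]
Since $\frac15<\frac26$, the pair $(P,\frac15T)$ is klt, and so is $(P,\Delta)$ by (K2). The coefficients of $H_i,\Lambda_i,H_q$ in $-(K_P+\Delta)$ are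
\[
2-5\varepsilon,\qquad 1-5\bigl(\tfrac15-\tfrac{11}{10}\varepsilon\bigr)-5\varepsilon=\tfrac12\varepsilon,\qquad -3+15\bigl(\tfrac15-\tfrac{11}{10}\varepsilon\bigr)+18\varepsilon=\tfrac32\varepsilon ,
\]
all positive. By Proposition~\ref{prop:reduce}, $Y_n$ is a Mori dream space for $n\le6$.

\subsection{The case $n=7$}
Now $T\sim6\sum\Lambda_i-21H_q$ and $Q\sim15\sum(H_i+\Lambda_i)-63H_q$. The role of $\frac15T$ is taken by $\frac12G$, since $-(K_P+\frac12G)=\frac32\sum H_i$. Put
\[
\Delta=\gamma G+\kappa Q+\tau T,\qquad\gamma=\tfrac12-196\varepsilon,\quad\kappa=20\varepsilon,\quad\tau=15\varepsilon,\qquad0<\varepsilon\ll1 .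
\]
The coefficients in $-(K_P+\Delta)$ are
\begin{align*}
H_i&:\quad 2-\gamma-15\kappa=\tfrac32-104\varepsilon,\\
\Lambda_i&:\quad 1-2\gamma-15\kappa-6\tau=(392-300-90)\varepsilon=2\varepsilon,\\
H_q&:\quad -4+8\gamma+63\kappa+21\tau=(-1568+1260+315)\varepsilon=7\varepsilon,
\end{align*}
so $-(K_P+\Delta)$ is ample. The difficulty is that $G$ is not an arrangement, so Lemma~\ref{lem:arr} does not apply directly. We degenerate $G$ and the $Q_I$ to arrangements and recover klt by inversion of adjunction.

\emph{The degeneration.} For $J\subset\{1,\dots,7\}$ let $t_J=\prod_{i\in J}t_i$ and let $\mathrm V_J=\prod_{i<j,\ i,j\in J}(s_j-s_i)$ be the Vandermonde determinant. Laplace expansion of \eqref{eq:local} along the columns containing $t$ gives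
\[
G:\ \sum_{|J|=4}\pm\,t_J\mathrm V_J\mathrm V_{J^c},\qquad Q_I:\ \sum_{J\subset I,\ |J|=3}\pm\,t_J\mathrm V_J\mathrm V_{I\setminus J}.
\]
Choose integers $0<w_1<\dots<w_7$, substitute $t_i\mapsto\lambda^{w_i}t_i$, and divide each equation by the largest power of $\lambda$ dividing it. This defines a divisor $\widetilde\Delta\geq0$ on $\mathbf A^{14}\times\mathbf A^1_\lambda$ not containing $S_0=\{\lambda=0\}$. At $\lambda=0$ only the term of least weight $\sum_{i\in J}w_i$ survives. So $G$ becomes $t_J\mathrm V_J\mathrm V_{J^c}$ with $J=\{1,2,3,4\}$, and $Q_I$ becomes $t_{J(I)}\mathrm V_{J(I)}\mathrm V_{I\setminus J(I)}$ with $J(I)$ the three smallest elements of $I$; the equations $s_i-s_j$ do not change. Suppose the limit pair $(S_0,\widetilde\Delta|_{S_0})$ is klt. By (K5) the total pair is klt near $S_0$, hence at a point $(0,\lambda)$ with $\lambda\ne0$. The automorphism $(s,t,\lambda)\mapsto(s,\lambda^wt,\lambda)$ of $\mathbf A^{14}\times\mathbf G_m$ fixes such points and identifies the total pair with the product of the original pair and $\mathbf G_m$. By (K3) the original pair is klt at the origin, so $(P,\Delta)$ is klt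 at $P_0$, hence everywhere.

\emph{The limit pair.} It is a product of a pair in the variables $t$ and a pair in the variables $s$. Each index lies in $15$ sets $I$, so $\{t_i=0\}$ has coefficient at most $\gamma+15\kappa=\frac12+104\varepsilon<1$. By (K3) it remains to treat the $s$-part, the arrangement with weights
\[
a_{ij}=\gamma\,\chi_{ij}+\kappa\,m_{ij}+\tau ,
\]
where $\chi_{ij}=1$ if $i,j$ both lie in $\{1,2,3,4\}$ or both in $\{5,6,7\}$ and $\chi_{ij}=0$ otherwise, and $m_{ij}$ is the number of $I$ with $i,j$ both in $J(I)$ or both in $I\setminus J(I)$. We check the condition of Lemma~\ref{lem:arr}. Let $|K|\ge2$, $k_1=|K\cap\{1,2,3,4\}|$ and $k_2=|K\cap\{5,6,7\}|$. At $\varepsilon=0$ the sum of the $a_{ij}$ over pairs in $K$ is $\Sigma_K=\frac12\binom{k_1}2+\frac12\binom{k_2}2$.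
\begin{itemize}
\item If $k_1=4$, then for $k_2=0,1,2,3$ we have $\Sigma_K=3,\,3,\,\frac72,\,\frac92$ and $|K|-1=3,\,4,\,5,\,6$. The inequality is strict unless $k_2=0$.
\item If $k_1\le3$, use $\binom k2\le k$ for $0\le k\le3$, with equality only for $k\in\{0,3\}$. Then $\Sigma_K\le\frac12|K|\le|K|-1$. Equality throughout would need $k_1,k_2\in\{0,3\}$ and $k_1+k_2=2$, which is impossible.
\end{itemize}
So for $K\ne\{1,2,3,4\}$ the inequality is strict at $\varepsilon=0$, and hence for small $\varepsilon$. For $K=\{1,2,3,4\}$ the first-order term decides. A pair lies in $\binom53=10$ sets $I$. An element $i\le3$ of $I$ always lies in $J(I)$, so $m_{ij}=10$ for the three pairs in $\{1,2,3\}$. For a pair $(i,4)$ with $i\le3$ we need $4\in J(I)$, which fails exactly for the three sets $I\supset\{1,2,3,4\}$; so $m_{i4}=7$. The $m_{ij}$ add up to $30+21=51$, and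
\[
\sum_{i<j\le4}a_{ij}=6\gamma+51\kappa+6\tau=3+(-1176+1020+90)\varepsilon=3-66\varepsilon<3=|K|-1 .
\]
Thus the limit pair is klt, $(P,\Delta)$ is klt, and Proposition~\ref{prop:reduce} shows that $Y_7$ is a Mori dream space. This completes the proof of Theorem~\ref{thm:seven}.

\begin{remark}
The numbers $196,20,15$ solve a small linear system. With $\gamma=\frac12-\theta$, the conditions for $\Lambda_i$, for $H_q$ and for $K=\{1,2,3,4\}$ read $2\theta>15\kappa+6\tau$, $\ 8\theta<63\kappa+21\tau$ and $6\theta>51\kappa+6\tau$. For $\tau=0$ the last two are incompatible, since $63/8<51/6$; for $\kappa=0$ the first two are, since $21/8<3$. So this argument needs both $Q$ and $T$.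
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCHM} BCHM, Corollary 1.3.2.

\bibitem{HK} Hu and Keel, \emph{Mori dream spaces and GIT}.

\bibitem{KM} Koll\'ar and Mori, Proposition 5.20 and Theorem 5.50.

\bibitem{RY} Tim Ryan and Ruijie Yang, \emph{Nef cones of nested Hilbert schemes of points on surfaces}, arXiv:1708.00903 (2017).

\end{thebibliography}
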